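\title{Continuum many clones on three elements up to minor equivalence}

\begin{abstract}
Two clones are minor equivalent if each maps to the other by a map that preserves arities and commutes with identifying, permuting and adding variables. We disprove the conjecture that clones on finite domains fall into only countably many classes: there are exactly $2^{\aleph_0}$ classes, and $2^{\aleph_0}$ of them are represented by idempotent clones on a three-element set. The proof encodes graph homomorphisms. To each connected graph we attach a relation on $\{-1,0,1\}$, a system of identities and an operation, and we show that the down-sets of the homomorphism order embed into the order of clones given by minor-preserving maps.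
\end{abstract}

\section{The problem}\label{sec:intro}

Throughout, domains are nonempty sets, operations have arity $n\ge 1$, and $\mathbb N=\{1,2,\dots\}$. A \emph{clone} on a set $A$ is a set $\mathbf C$ of operations $A^n\to A$ ($n\in\mathbb N$) that contains all projections $\pi^n_i(x_1,\dots,x_n)=x_i$ and is closed under composition: if $f\in\mathbf C$ is $n$-ary and $g_1,\dots,g_n\in\mathbf C$ are $k$-ary, then $f(g_1,\dots,g_n)\in\mathbf C$. For an $n$-ary operation $f$ and a map $\sigma\colon\{1,\dots,n\}\to\{1,\dots,k\}$, the \emph{minor} $f^\sigma$ is the $k$-ary operation
\[
f^\sigma(x_1,\dots,x_k)=f(x_{\sigma(1)},\dots,x_{\sigma(n)}).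
\]
It is a composition of $f$ with projections, so a clone contains the minors of its members. Let $\mathbf C$ and $\mathbf D$ be clones, possibly on different domains. A map $\xi\colon\mathbf C\to\mathbf D$ is \emph{minor-preserving} if it preserves arities and $\xi(f^\sigma)=\xi(f)^\sigma$ for all $f\in\mathbf C$ and all $\sigma$. Identity maps and composites of minor-preserving maps are minor-preserving, so the existence of such a map is a preorder on clones. Clones are \emph{minor equivalent} if there are minor-preserving maps in both directions, and the equivalence classes form a poset in which the class of $\mathbf C$ lies below the class of $\mathbf D$ if there is a minor-preserving map $\mathbf C\to\mathbf D$.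

A minor-preserving map need not respect composition. What it respects are identities without nested terms: if $f^\sigma=f^\tau$, then
\begin{equation}\label{eq:transport}
\xi(f)^\sigma=\xi(f^\sigma)=\xi(f^\tau)=\xi(f)^\tau .
\end{equation}
Commutativity $f(x,y)=f(y,x)$ is such an identity, so a clone with a commutative binary operation has no minor-preserving map to a clone without one.

The simplest cases suggest that minor equivalence forgets a great deal. Since $(\pi^n_i)^\sigma=\pi^k_{\sigma(i)}$, the rule $\pi^n_i\mapsto\pi^n_i$ is a minor-preserving map from the clone of projections on a set with at least two elements to any clone; these projection clones, one for each domain, form a single least class. If $\mathbf D$ contains a constant operation with value $a$, then sending each $n$-ary operation to the $n$-ary constant $a$ is a minor-preserving map from any clone to $\mathbf D$; so all clones that contain a constant, on all domains and however complicated, form a single greatest class. On a two-element set there are only countably many clones to begin with \cite{Post}. One is led to the following conjecture, posed in \cite{BVZ}.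

\begin{quote}
\emph{The minor equivalence relation on clones on finite domains has only countably many classes.}
\end{quote}

The conjecture is false. An operation $f$ is \emph{idempotent} if $f(a,\dots,a)=a$ for all $a$, and a clone is idempotent if all its members are.

\begin{theorem}\label{thm:count}
There are exactly $2^{\aleph_0}$ classes of clones on finite domains up to minor equivalence, and $2^{\aleph_0}$ of them are represented by idempotent clones on a three-element set.
\end{theorem}

By \eqref{eq:transport}, the systems of identities $f^\sigma=f^\tau$ that have a solution $f$ in a clone are an invariant of its class. To separate $2^{\aleph_0}$ clones it therefore suffices to find systems $\Sigma_1,\Sigma_2,\dots$ that are independent on one finite domain: for every $S\subseteq\mathbb N$, some clone solves $\Sigma_n$ exactly for $n\in S$. We index the systems by graphs. To a connected graph $\Gamma$ we attach a relation $R(\Gamma)$ on $\{-1,0,1\}$ (Section~\ref{sec:clones}), a system $\Sigma_\Gamma$ that no odd operation preserving $R(\Gamma)$ can solve (Section~\ref{sec:sigma}), and a solution $f_\Gamma$ of $\Sigma_\Gamma$ that preserves $R(\Delta)$ whenever $\Delta$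 has no homomorphism to $\Gamma$ (Section~\ref{sec:f}). An infinite family of graphs with no homomorphisms between them then gives independent systems (Section~\ref{sec:proofs}). Section~\ref{sec:example} works out the whole mechanism for an edge and a triangle.

\section{Clones defined by graphs}\label{sec:clones}

From now on $A=\{-1,0,1\}$ with its natural order. Tuples over $A$ are ordered, negated and added coordinatewise, with sums taken in $\mathbb Z$, and $0$ also denotes the zero tuple.

Let $V$ be a finite set and $R\subseteq A^V$ a relation. An $n$-ary operation $f$ on $A$ \emph{preserves} $R$ if the following holds for every matrix over $A$ with rows $c_v\in A^n$ ($v\in V$): if all $n$ columns lie in $R$, then $(f(c_v))_{v\in V}\in R$. The operations preserving every relation of a given family form a clone, because a projection returns one of the columns and $f(g_1,\dots,g_n)$ acts by applying $f$ to the matrix whose columns are the outputs of $g_1,\dots,g_n$. Three relations appear in all our clones. An operation $f$ preserves $\{1\}$ if $f(1,\dots,1)=1$. It preserves $\le$ if it is \emph{monotone}: $c\le c'$ implies $f(c)\le f(c')$. It preserves the graph $\{(a,-a):a\in A\}$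 of negation if it is \emph{odd}: $f(-c)=-f(c)$. An odd operation with $f(1,\dots,1)=1$ is idempotent, since $f(-1,\dots,-1)=-1$ and $f(0)=-f(0)=0$.

Graphs are finite, simple, loopless and undirected. A \emph{homomorphism} from $\Delta$ to $\Gamma$ is a map $\rho\colon V(\Delta)\to V(\Gamma)$ that sends edges to edges, and $\Delta\to\Gamma$ means that one exists. Let $\mathcal G$ be the set of connected graphs with at least one edge whose vertex set is contained in $\mathbb N$; the last condition only makes $\mathcal G$ a set, and $K_n$ denotes the complete graph on $\{1,\dots,n\}$. Every vertex of a graph in $\mathcal G$ has a neighbor. A subset $\mathcal D\subseteq\mathcal G$ is a \emph{down-set} if $\Delta\in\mathcal G$ and $\Delta\to\Gamma\in\mathcal D$ imply $\Delta\in\mathcal D$.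

For $\Gamma=(V,E)\in\mathcal G$ put
\[
R(\Gamma)=\{y\in A^V:\ y_u+y_v\ge 0\text{ for all }uv\in E,\text{ and }y\ne 0\}.
\]
The inequalities say that every neighbor of a vertex with value $-1$ has value $1$. For a down-set $\mathcal D$ let $\mathbf C_{\mathcal D}$ be the clone of all operations on $A$ that preserve $\{1\}$, the order $\le$, the graph of negation, and all relations $R(\Delta)$ with $\Delta\in\mathcal G\setminus\mathcal D$. These clones are idempotent.

\begin{theorem}\label{thm:embed}
For down-sets $\mathcal D,\mathcal D'\subseteq\mathcal G$ the following are equivalent:
\begin{enumerate}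
\item[(i)] $\mathcal D\subseteq\mathcal D'$;
\item[(ii)] $\mathbf C_{\mathcal D}\subseteq\mathbf C_{\mathcal D'}$;
\item[(iii)] there is a minor-preserving map $\mathbf C_{\mathcal D}\to\mathbf C_{\mathcal D'}$.
\end{enumerate}
Consequently $(\mathcal P(\mathbb N),\subseteq)$ order-embeds into the poset of minor-equivalence classes of idempotent clones on a three-element set. This poset therefore has antichains of size $2^{\aleph_0}$ and chains order-isomorphic to $\mathbb R$. The domain size $3$ is least possible: clones on sets with at most two elements fall into only countably many classes.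
\end{theorem}

For an odd monotone operation the inequalities in $R(\Delta)$ cost nothing, and the whole content of the relation is the missing zero tuple. Call a matrix with rows $c_x\in A^n$ ($x\in V(\Delta)$) a \emph{$\Delta$-matrix} if its columns lie in $R(\Delta)$, that is, if $c_x+c_{x'}\ge0$ for every edge $xx'$ and no column is zero.

\begin{lemma}\label{lem:zero}
Let $\Delta\in\mathcal G$ and let $f$ be an operation on $A$. If $f$ vanishes on all rows of some $\Delta$-matrix, then $f$ does not preserve $R(\Delta)$. If $f$ is odd and monotone, the converse holds.
\end{lemma}

\begin{proof}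
The first claim holds because $0\notin R(\Delta)$. For the second, take a $\Delta$-matrix with rows $c_x$ and an edge $xx'$. From $c_x\ge -c_{x'}$ we get $f(c_x)\ge f(-c_{x'})=-f(c_{x'})$. So the tuple $(f(c_x))_x$ satisfies the inequalities, and it can fail to lie in $R(\Delta)$ only by being zero.
\end{proof}

\section{An edge and a triangle}\label{sec:example}

An identity can force an odd operation to vanish. If $f$ is odd and commutative, then $f(1,-1)=f(-1,1)=-f(1,-1)$, so $f(1,-1)=f(-1,1)=0$. Likewise, let $f$ be odd and ternary, and suppose that
\begin{equation}\label{eq:K3}
f(y,x,x)=f(x,y,y),\qquad f(x,y,x)=f(y,x,y),\qquad f(x,x,y)=f(y,y,x).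
\end{equation}
Putting $x=1$, $y=-1$ in the first identity gives $f(-1,1,1)=f(1,-1,-1)=-f(-1,1,1)$, so $f(-1,1,1)=0$; the other two identities give $f(1,-1,1)=0$ and $f(1,1,-1)=0$ in the same way. The tuples found are the rows of
\[
\begin{pmatrix}-1&1\\ 1&-1\end{pmatrix}
\qquad\text{and}\qquad
\begin{pmatrix}-1&1&1\\ 1&-1&1\\ 1&1&-1\end{pmatrix}.
\]
The first is a $K_2$-matrix and the second a $K_3$-matrix, since each column has a single entry $-1$ and all other entries $1$. By Lemma~\ref{lem:zero}, an odd commutative operation does not preserve $R(K_2)$, and an odd solution of \eqref{eq:K3} does not preserve $R(K_3)$.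

Both systems have odd monotone idempotent solutions. For $c\in A^n$ let
\[
m_n(c)=\operatorname{sgn}(\max c+\min c).
\]
This operation is monotone and idempotent, and it is odd because $\max(-c)=-\min c$. Its value depends only on the set of entries of $c$, so $m_2(x,y)=\operatorname{sgn}(x+y)$ is commutative and $m_3$ solves \eqref{eq:K3}. It vanishes exactly when $c=0$ or $c$ contains both $1$ and $-1$.

The point is that $m_2$ does preserve $R(K_3)$. Suppose that $m_2$ vanishes on the rows $c_1,c_2,c_3$ of a $K_3$-matrix. Each row is $(0,0)$, $(-1,1)$ or $(1,-1)$. If one row is $(0,0)$, the inequalities make the other two nonnegative, hence equal to $(0,0)$, and the columns are zero, which is excluded. Otherwise color each vertex $x$ by the position of the entry $-1$ in $c_x$. Adjacent vertices receive different colors, because $c_x+c_{x'}\ge0$ forbids two entries $-1$ in one column. This is a homomorphism $K_3\to K_2$, which does not exist. Lemma~\ref{lem:zero} finishes the argument.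

Let $\mathbf O=\mathbf C_{\mathcal G}$ be the clone of all odd monotone idempotent operations, and $\mathbf O_n$ its subclone of operations preserving $R(K_n)$. The clone $\mathbf O$ solves \eqref{eq:K3} and $\mathbf O_3$ does not; $\mathbf O_3$ contains a commutative operation and $\mathbf O_2$ does not. By \eqref{eq:transport} there are no minor-preserving maps $\mathbf O\to\mathbf O_3$ and $\mathbf O_3\to\mathbf O_2$.

Complete graphs alone will not give independent systems. If $f$ solves \eqref{eq:K3}, then $f(x,y,y)$ is commutative, so the system for $K_3$ implies the system for $K_2$; this mirrors $K_2\to K_3$. Independence needs graphs with no homomorphism in either direction, and so the construction has to be carried out for graphs with non-edges.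

\section{The identities $\Sigma_\Gamma$}\label{sec:sigma}

In the example a vertex $v$ of $K_n$ owns one coordinate, and two vertices are adjacent exactly when they own different coordinates. For a general graph $\Gamma=(V,E)\in\mathcal G$ we let $v$ own a block $B_v$ of coordinates. The two halves of the example ask for two things. The matrix whose row $v$ is $-1$ on $B_v$ and $1$ elsewhere must be a $\Gamma$-matrix, so adjacent vertices need disjoint blocks. The coloring argument produces vertices with disjoint blocks and must conclude that they are adjacent. So disjointness of blocks should be exactly adjacency, and this is arranged by giving every non-adjacent pair a common coordinate.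

Let $I=I(\Gamma)$ be the set of all singletons $\{v\}$ ($v\in V$) and all two-element subsets of $V$ that are not edges, and put $B_v=\{i\in I: v\in i\}$. Then
\begin{enumerate}
\item[(B1)] $B_v\ne\emptyset$, since $\{v\}\in B_v$;
\item[(B2)] for $u\ne v$, we have $B_u\cap B_v=\emptyset$ if and only if $uv\in E$, since the only possible common element is $\{u,v\}$.
\end{enumerate}
Fix an enumeration of $I$ and use it to identify $I$ with $\{1,\dots,N\}$, where $N=|I|$. For $v\in V$ and elements $a,b$ of any set, let $[a,b]_v$ be the $N$-tuple equal to $b$ on $B_v$ and to $a$ off $B_v$.

\begin{definition}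
An $N$-ary operation $f$ on a set $X$ \emph{satisfies} $\Sigma_\Gamma$ if
\[
f([a,b]_v)=f([b,a]_v)\qquad\text{for all }v\in V\text{ and }a,b\in X.
\]
A clone satisfies $\Sigma_\Gamma$ if one of its members does.
\end{definition}

Let $\sigma_v\colon I\to\{1,2\}$ take the value $2$ on $B_v$ and $1$ off $B_v$, and let $\sigma_v'=3-\sigma_v$. Then $\Sigma_\Gamma$ is the system $f^{\sigma_v}=f^{\sigma'_v}$ ($v\in V$), and \eqref{eq:transport} gives the following.

\begin{lemma}\label{lem:transport}
If $\mathbf C$ satisfies $\Sigma_\Gamma$ and there is a minor-preserving map $\mathbf C\to\mathbf D$, then $\mathbf D$ satisfies $\Sigma_\Gamma$.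
\end{lemma}

The rows of the matrix mentioned above are the tuples
\[
t_v=[1,-1]_v\in A^I,\qquad\text{equal to $-1$ on $B_v$ and to $1$ off $B_v$}.
\]

\begin{example}\label{ex:path}
With the natural enumeration, $\Sigma_{K_2}$ is commutativity and $\Sigma_{K_3}$ is \eqref{eq:K3}. For the path $P$ with edges $12$ and $23$, enumerate $I$ as $\{1\},\{2\},\{3\},\{1,3\}$. Then
\[
\begin{pmatrix}t_1\\t_2\\t_3\end{pmatrix}
=\begin{pmatrix}-1&1&1&-1\\ 1&-1&1&1\\ 1&1&-1&-1\end{pmatrix},
\]
and $\Sigma_P$ consists of the identities $f(y,x,x,y)=f(x,y,y,x)$, $f(x,y,x,x)=f(y,x,y,y)$ and $f(x,x,y,y)=f(y,y,x,x)$.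
\end{example}

\begin{lemma}\label{lem:obstruction}
Let $f\colon A^N\to A$ be odd and satisfy $\Sigma_\Gamma$. Then $f(t_v)=0$ for all $v\in V$, and $f$ does not preserve $R(\Delta)$ for any $\Delta\in\mathcal G$ with $\Delta\to\Gamma$. In particular $f$ does not preserve $R(\Gamma)$.
\end{lemma}

\begin{proof}
Since $[-1,1]_v=-t_v$, the identity for $v$ gives $f(t_v)=f(-t_v)=-f(t_v)$, so $f(t_v)=0$. Let $\rho\colon\Delta\to\Gamma$ be a homomorphism and consider the matrix with rows $t_{\rho(x)}$ ($x\in V(\Delta)$). Its entries are $\pm1$, so no column is zero. If $xx'$ is an edge of $\Delta$, then $\rho(x)\rho(x')\in E$, the blocks $B_{\rho(x)}$ and $B_{\rho(x')}$ are disjoint by (B2), and so $t_{\rho(x)}$ and $t_{\rho(x')}$ are never both $-1$; hence $t_{\rho(x)}+t_{\rho(x')}\ge0$. This is a $\Delta$-matrix on whose rows $f$ vanishes, and Lemma~\ref{lem:zero} applies.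
\end{proof}

\section{The operations $f_\Gamma$}\label{sec:f}

Fix $\Gamma=(V,E)\in\mathcal G$. We want an odd monotone idempotent solution of $\Sigma_\Gamma$ that preserves every $R(\Delta)$ not ruled out by Lemma~\ref{lem:obstruction}. The operation $m_N$ solves $\Sigma_\Gamma$ but has too many zeros. For the path $P$, the operation $m_4$ vanishes on the rows $(-1,1,1,1)$, $(1,-1,1,1)$, $(1,1,-1,1)$ of a $K_3$-matrix, although $K_3\not\to P$. By Lemma~\ref{lem:zero}, fewer zeros mean more relations preserved, so we ask which zeros are forced.

Let
\[
L=\{c\in A^I:\ c\le t_v\text{ for some }v\in V\},\qquad -L=\{c\in A^I:\ c\ge -t_v\text{ for some }v\in V\}.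
\]
Thus $c\in L$ if $c$ equals $-1$ on a whole block, and $c\in -L$ if $c$ equals $1$ on a whole block. The set $L$ is closed downward and $-L$ is closed upward. An odd monotone solution $f$ of $\Sigma_\Gamma$ has $f(t_v)=f(-t_v)=0$, so $f\le 0$ on $L$ and $f\ge0$ on $-L$. It must vanish on $L\cap -L$ and at $0$. If it is to vanish nowhere else, it equals $-1$ on $L\setminus -L$ and $1$ on $-L\setminus L$. On the nonzero tuples outside $L\cup -L$, such as $(1,0,-1,0)$ in Example~\ref{ex:path}, we need a rule that picks a nonzero value and is odd and monotone. Let $\lambda(c)$ be the first nonzero coordinate of $c$, and $\lambda(0)=0$. Define $f_\Gamma\colon A^I\to A$ by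
\[
f_\Gamma(c)=\begin{cases}
0 & \text{if } c\in L\cap -L,\\
1 & \text{if } c\in -L\setminus L,\\
-1 & \text{if } c\in L\setminus -L,\\
\lambda(c) & \text{if } c\notin L\cup -L.
\end{cases}
\]
By construction,
\begin{equation}\label{eq:zeros}
f_\Gamma(c)=0\quad\text{implies}\quad c=0\ \text{ or }\ c\in L\cap -L.
\end{equation}
For $\Gamma=K_n$ the blocks are single coordinates, $L$ consists of the tuples with an entry $-1$, only $0$ lies outside $L\cup -L$, and $f_{K_n}=m_n$.

\begin{lemma}\label{lem:f}
Let $f=f_\Gamma$.
\begin{enumerate}
\item[(a)] $f$ is odd.
\item[(b)] $f$ is monotone.
\item[(c)] $f(c)=1$ whenever $c\ge0$ and $c\ne0$; in particular $f(1,\dots,1)=1$.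
\item[(d)] $f$ satisfies $\Sigma_\Gamma$.
\item[(e)] $f$ preserves $R(\Delta)$ for every $\Delta\in\mathcal G$ with $\Delta\not\to\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Negation exchanges $L$ and $-L$. So it maps the first and the fourth region to themselves and exchanges the second with the third, and $\lambda(-c)=-\lambda(c)$.

(b) We first show that $c\le c'$ and $f(c)=1$ imply $f(c')=1$. From $f(c)=1$ we get $c\notin L$, and either $c\in -L$ or $\lambda(c)=1$. As $L$ is closed downward, $c'\notin L$. If $c\in -L$, then $c'\in -L$ because $-L$ is closed upward, and $f(c')=1$. If $\lambda(c)=1$, let $i$ be the position of the first nonzero coordinate of $c$. The coordinates of $c'$ before $i$ are nonnegative and $c'_i=1$, so $\lambda(c')=1$. Then $f(c')=1$ by the second line of the definition if $c'\in -L$, and by the fourth otherwise.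

Applying this to $-c'\le -c$ and using (a), we see that $c\le c'$ and $f(c')=-1$ imply $f(c)=-1$. A violation $f(c)>f(c')$ would have $f(c)=1\neq f(c')$ or $f(c')=-1\neq f(c)$, and both are now excluded.

(c) Each $t_v$ has an entry $-1$ by (B1), so $c\ge 0$ gives $c\notin L$. If $c\in -L$ then $f(c)=1$, and otherwise $f(c)=\lambda(c)=1$.

(d) Let $v\in V$ and let $w$ be a neighbor of $v$. By (B2), $B_w$ is disjoint from $B_v$, so $t_v$ equals $1$ on $B_w$. Hence $t_v\in L\cap -L$ and $f(t_v)=f(-t_v)=0$. Moreover $B_v$ and $I\setminus B_v\supseteq B_w$ are nonempty by (B1), so both $a$ and $b$ occur in $[a,b]_v$. We compare $f([a,b]_v)$ with $f([b,a]_v)$. For $a=b$ the tuples coincide. For $\{a,b\}=\{1,-1\}$ the tuples are $t_v$ and $-t_v$, and both values are $0$. For $\{a,b\}=\{0,1\}$ both tuples are nonnegative and nonzero, and both values are $1$ by (c). For $\{a,b\}=\{0,-1\}$ the negated tuples are those of the previous case, and both values are $-1$ by (a).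

(e) By (a), (b) and Lemma~\ref{lem:zero} it suffices to show: if $f$ vanishes on all rows $c_x$ ($x\in V(\Delta)$) of a $\Delta$-matrix, then $\Delta\to\Gamma$.

No row is zero. Indeed, if $c_x=0$ and $x'$ is a neighbor of $x$, then $c_{x'}=c_x+c_{x'}\ge0$ and $f(c_{x'})=0$, so $c_{x'}=0$ by (c). Since $\Delta$ is connected, all rows would be zero, and then so would the columns, contrary to the definition of a $\Delta$-matrix.

By \eqref{eq:zeros}, every row lies in $L$. Choose $\rho(x)\in V$ with $c_x\le t_{\rho(x)}$. For an edge $xx'$ of $\Delta$,
\[
0\le c_x+c_{x'}\le t_{\rho(x)}+t_{\rho(x')},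
\]
so $t_{\rho(x)}$ and $t_{\rho(x')}$ are never both $-1$, that is, $B_{\rho(x)}\cap B_{\rho(x')}=\emptyset$. Then $\rho(x)\ne\rho(x')$ by (B1), and $\rho(x)\rho(x')\in E$ by (B2). So $\rho$ is a homomorphism $\Delta\to\Gamma$.
\end{proof}

The two lemmas determine which systems $\mathbf C_{\mathcal D}$ solves.

\begin{proposition}\label{prop:key}
Let $\mathcal D$ be a down-set and $\Gamma\in\mathcal G$. Then $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$ if and only if $\Gamma\in\mathcal D$.
\end{proposition}

\begin{proof}
Let $\Gamma\in\mathcal D$. Every $\Delta\in\mathcal G\setminus\mathcal D$ has $\Delta\not\to\Gamma$, because $\mathcal D$ is a down-set. By Lemma~\ref{lem:f}, $f_\Gamma$ belongs to $\mathbf C_{\mathcal D}$ and satisfies $\Sigma_\Gamma$. Now let $\Gamma\notin\mathcal D$. All members of $\mathbf C_{\mathcal D}$ are odd and preserve $R(\Gamma)$, so none of them satisfies $\Sigma_\Gamma$ by Lemma~\ref{lem:obstruction}.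
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
\emph{Down-sets.} If $\Gamma\in\mathcal D$ but some $\Delta\in\mathcal G\setminus\mathcal D$ has $\Delta\to\Gamma$, then the clone defined in the same way from $\mathcal D$ does not satisfy $\Sigma_\Gamma$, by Lemma~\ref{lem:obstruction}; so Proposition~\ref{prop:key} fails for every $\mathcal D$ that is not a down-set.

\emph{Connectedness} is used in part (e). Let $\Delta$ be the disjoint union of a triangle and an edge. Then $\Delta\not\to K_2$, but $f_{K_2}$ vanishes on the rows of the $\Delta$-matrix with $(0,0)$ at the vertices of the triangle and $(-1,1)$, $(1,-1)$ at the ends of the edge.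

\emph{Neighbors} are used in part (d). For the one-vertex graph the system would read $f(x)=f(y)$, which no idempotent operation on $A$ satisfies.

\emph{The relation $\{1\}$} matters only for $\mathcal D=\mathcal G$, where it excludes the constant $0$. If $f$ preserves some $R(\Delta)$, then the constant tuple with value $f(1,\dots,1)$ lies in $R(\Delta)$, which forces $f(1,\dots,1)=1$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection*{The equivalence in Theorem~\ref{thm:embed}}
If $\mathcal D\subseteq\mathcal D'$, every relation in the definition of $\mathbf C_{\mathcal D'}$ occurs in the definition of $\mathbf C_{\mathcal D}$, so (i) implies (ii). An inclusion map is minor-preserving, so (ii) implies (iii). Assume (iii) and let $\Gamma\in\mathcal D$. Then $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$ by Proposition~\ref{prop:key}, $\mathbf C_{\mathcal D'}$ satisfies $\Sigma_\Gamma$ by Lemma~\ref{lem:transport}, and $\Gamma\in\mathcal D'$ by Proposition~\ref{prop:key} again. This proves (i).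

\subsection*{Graphs with no homomorphisms between them}
It remains to find many down-sets. Two invariants of a graph move in opposite directions along homomorphisms. The chromatic number $\chi(\Gamma)$ is the least $k$ with $\Gamma\to K_k$, so $\Delta\to\Gamma$ implies $\chi(\Delta)\le\chi(\Gamma)$ by composition. The \emph{odd girth} of a graph with an odd cycle is the length of a shortest odd cycle. If $\Delta\to\Gamma$ and $\Delta$ has odd girth $\ell$, then $\Gamma$ has odd girth at most $\ell$. Indeed, an odd cycle of length $\ell$ maps to a closed walk of length $\ell$ in $\Gamma$. Take a shortest closed walk of odd length in $\Gamma$; its length is at most $\ell$, and at least $3$ because there are no loops. If it visited a vertex twice before closing up, it would split there into two shorter closed walks, one of them of odd length. So it is an odd cycle.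

\begin{lemma}\label{lem:antichain}
There are graphs $\Gamma_1,\Gamma_2,\dots\in\mathcal G$ with $\Gamma_j\not\to\Gamma_n$ for all $j\ne n$.
\end{lemma}

\begin{proof}
By a theorem of Erd\H{o}s \cite{Erdos}, for all $k$ and $g$ there is a finite graph with chromatic number greater than $k$ and no cycle of length at most $g$. The chromatic number of a graph is the maximum over its components, so the graph may be taken connected. Let $\Gamma_1=K_3$. Given $\Gamma_n$ with chromatic number $k\ge3$ and odd girth $g$, let $\Gamma_{n+1}\in\mathcal G$ be a copy of a connected graph as in the theorem. It is not $2$-colorable, so it has an odd cycle, and all its cycles are longer than $g$. Thus chromatic number and odd girth both increase strictly along the sequence. For $j<n$, the chromatic number rules out $\Gamma_n\to\Gamma_j$ and the odd girth rules out $\Gamma_j\to\Gamma_n$.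
\end{proof}

\subsection*{The embedding of $\mathcal P(\mathbb N)$}
For $S\subseteq\mathbb N$ let
\[
\mathcal D_S=\{\Delta\in\mathcal G:\ \Delta\to\Gamma_n\text{ for some }n\in S\}.
\]
This is a down-set because homomorphisms compose, and $\Gamma_n\in\mathcal D_S$ if and only if $n\in S$ by Lemma~\ref{lem:antichain}. Hence $\mathcal D_S\subseteq\mathcal D_{S'}$ if and only if $S\subseteq S'$. By the equivalence of (i) and (iii), there is a minor-preserving map $\mathbf C_{\mathcal D_S}\to\mathbf C_{\mathcal D_{S'}}$ if and only if $S\subseteq S'$. So sending $S$ to the class of $\mathbf C_{\mathcal D_S}$ is an order-embedding, and the $2^{\aleph_0}$ idempotent clones $\mathbf C_{\mathcal D_S}$ are pairwise minor-inequivalent.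

An order-embedding carries antichains and chains of $\mathcal P(\mathbb N)$ to antichains and chains of the same type. For $X\subseteq\mathbb N$ let $S_X=\{2n:n\in X\}\cup\{2n-1:n\notin X\}$. If $n\in X\setminus Y$, then $2n\in S_X\setminus S_Y$ and $2n-1\in S_Y\setminus S_X$, so the sets $S_X$ form an antichain of size $2^{\aleph_0}$. The sets $\{q\in\mathbb Q:q<r\}$ ($r\in\mathbb R$) increase strictly with $r$ because $\mathbb Q$ is dense in $\mathbb R$, and a bijection $\mathbb Q\to\mathbb N$ turns them into a chain in $\mathcal P(\mathbb N)$ that is order-isomorphic to $\mathbb R$.

\subsection*{Smaller domains}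
On a one-element set there is exactly one clone, and on a two-element set there are countably many \cite{Post}. A bijection $\beta\colon X\to Y$ of domains sends an operation $f$ on $X$ to the operation $(y_1,\dots,y_n)\mapsto\beta f(\beta^{-1}y_1,\dots,\beta^{-1}y_n)$ on $Y$. This renaming and its inverse commute with taking minors, so every clone on a $k$-element set is minor equivalent to a clone on $\{1,\dots,k\}$. Hence the clones on sets with at most two elements fall into countably many classes. This completes the proof of Theorem~\ref{thm:embed}.

\subsection*{Proof of Theorem~\ref{thm:count}}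
The clones $\mathbf C_{\mathcal D_S}$ represent $2^{\aleph_0}$ classes. For the upper bound, renaming lets us consider only the domains $\{1,\dots,k\}$ with $k\in\mathbb N$. Such a domain carries finitely many operations of each arity, hence countably many operations and at most $2^{\aleph_0}$ clones. The union over the countably many values of $k$ has at most $2^{\aleph_0}$ members. \qed

\begin{remark}
The graph $K_2$ maps to every graph with an edge, so every nonempty down-set $\mathcal D$ contains $K_2$, and $\mathbf C_{\mathcal D}$ contains $f_{K_2}(x,y)=\operatorname{sgn}(x+y)$. All the clones $\mathbf C_{\mathcal D_S}$ with $S\ne\emptyset$ therefore contain a commutative idempotent binary operation: the uncountably many classes occur among clones that satisfy a very simple nontrivial identity.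
\end{remark}

\begin{thebibliography}{9}

\bibitem{BVZ}
Manuel Bodirsky, Albert Vucaj, Dmitriy Zhuk,
\emph{The lattice of clones of self-dual operations collapsed},
arXiv:2109.01371 (2021).

\bibitem{Erdos}
Erd\H{o}s,
\emph{Graph theory and probability},
Canad. J. Math. 11 (1959).

\bibitem{Post}
E. L. Post,
\emph{The two-valued iterative systems of mathematical logic},
1941.

\end{thebibliography}
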